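\title{Stable proper biharmonic maps into spheres}

\begin{abstract}
We construct stable proper biharmonic maps from compact Riemannian manifolds without boundary into the round sphere $S^n$, for every $n\ge2$ and every domain dimension $m\ge3$. The domain is a warped product $S^2\times T^{m-2}$ with short fibers, and the map is a small perturbation of the projection onto a totally geodesic $S^2\subset S^n$. The null space of the Hessian of the bienergy consists exactly of the restrictions of Killing fields of $S^n$. The proof reduces the problem to a function of three real variables, which parametrize the conformal maps of $S^2$ near the identity that are not rotations, and expands this function to second order. For $n=1$ every biharmonic map is harmonic.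
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M^m,g)$ be a compact Riemannian manifold without boundary and let $S^n\subset\mathbb R^{n+1}$ be the round unit sphere. The \emph{tension field} of a smooth map $\phi:M\to S^n$ is the section $\tau(\phi)=\operatorname{Tr}_g\nabla d\phi$ of $\phi^{-1}TS^n$. It is the negative $L^2$-gradient of the energy $E_1(\phi)=\frac12\int_M|d\phi|^2\,dv_g$, and $\phi$ is \emph{harmonic} if $\tau(\phi)=0$. The \emph{bienergy}
\[
E_2(\phi)=\tfrac12\int_M|\tau(\phi)|^2\,dv_g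
\]
measures how far $\phi$ is from being harmonic. The map $\phi$ is \emph{biharmonic} if it is a critical point of $E_2$ with respect to all smooth variations, and \emph{proper biharmonic} if in addition $\tau(\phi)\not\equiv0$. A biharmonic map is \emph{stable} if $\frac{d^2}{dt^2}E_2(\phi_t)|_{t=0}\ge0$ for every smooth variation $\phi_t$ of $\phi=\phi_0$. At a biharmonic map this second derivative depends only on the velocity $V=\partial_t\phi_t|_{t=0}$; it is the Hessian $H(V,V)$, and stability means that $H(V,V)\ge0$ for every section $V$ of $\phi^{-1}TS^n$.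

A harmonic map has $E_2=0$, the absolute minimum, so it is a stable biharmonic map. The question is whether $E_2$ can be stable at a positive level. Three known facts suggest that it cannot.
\begin{itemize}
\item[(a)] (Leung) For $n\ge3$, any stable harmonic map from a compact Riemannian manifold into $S^n$ is constant; here stability refers to $E_1$.
\item[(b)] There is no stable proper biharmonic map with $|\tau(\phi)|^2$ constant from a compact Riemannian manifold without boundary into a space form of positive sectional curvature.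
\item[(c)] There is no stable proper biharmonic isometric immersion of a compact manifold into $S^n$.
\end{itemize}
On the basis of these results Ou \cite{Ou} asks whether there exists a stable proper biharmonic map from a compact manifold into a Euclidean sphere. We show that the answer is yes.

Let $(x,y,z)$ be the coordinates of $\mathbb R^3$, let $g_0$ be the round metric of $S^2\subset\mathbb R^3$, and put
\begin{equation}\label{eq:f}
f=3z+6(x^2-y^2)+7z^3 .
\end{equation}
For $k\ge1$ and $\varepsilon,\delta>0$ let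
\[
M=S^2\times T^k,\qquad g_{\varepsilon,\delta}=g_0+\delta^2\big(e^{2\varepsilon f}d\theta_1^2+d\theta_2^2+\dots+d\theta_k^2\big),\qquad \theta_j\in\mathbb R/2\pi\mathbb Z .
\]
Let $\pi:M\to S^2$ be the projection, and for $n\ge2$ regard $S^2=S^n\cap\mathbb R^3$ as a totally geodesic submanifold of $S^n$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] For all sufficiently small $\varepsilon>0$ there are a smooth map $\varphi_\varepsilon:S^2\to S^2$, with $\varphi_\varepsilon\to\mathrm{id}$ in $C^2$ as $\varepsilon\to0$, and a number $\delta_0(\varepsilon)>0$ such that for $0<\delta<\delta_0(\varepsilon)$ the map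
\[
\Phi=\varphi_\varepsilon\circ\pi:(M,g_{\varepsilon,\delta})\to S^2\subset S^n
\]
is a stable proper biharmonic map. Hence such maps exist for all $n\ge2$ and all $m=k+2\ge3$.
\item[(2)] The null space of the Hessian of $E_2$ at $\Phi$ is exactly $\{\mathcal K\circ\Phi:\mathcal K \text{ a Killing field on } S^n\}$, of dimension $3n-3$.
\item[(3)] For $n=1$ every biharmonic map from a compact manifold without boundary is harmonic.
\end{enumerate}
\end{theorem}

Killing fields are null directions at every biharmonic map (Lemma~\ref{lem:sym}), so part (2) says that the Hessian is as nondegenerate as the symmetry of the target allows. In particular Leung's theorem (a) has no analogue for proper biharmonic maps for any $n\ge3$. The cases $m=1,2$ with $n\ge2$ are not treated.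

\section{First and second variation of the bienergy}\label{sec:var}

We write $\Delta=\operatorname{Tr}\nabla^2$ on functions, so that $-\Delta\ge0$, and $\bar\Delta=\operatorname{Tr}\bar\nabla^2$ for the rough Laplacian of the pull-back connection $\bar\nabla$ on $\phi^{-1}TS^n$. For a local orthonormal frame $e_i$ of $M$ we put $\phi_i=d\phi(e_i)$ and $\bar\nabla_i=\bar\nabla_{e_i}$, and we sum over repeated indices. The curvature of the unit sphere is $R(X,Y)Z=\langle Y,Z\rangle X-\langle X,Z\rangle Y$. The linearization of the tension field will be the operator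
\begin{equation}\label{eq:L}
L_\phi V=\bar\Delta V+R(V,\phi_i)\phi_i=\bar\Delta V+|d\phi|^2V-\langle V,\phi_i\rangle\phi_i .
\end{equation}
It is elliptic, and self-adjoint in $L^2$ because $\int\langle\bar\Delta V,V'\rangle=-\int\langle\bar\nabla_iV,\bar\nabla_iV'\rangle$.

For the analysis it is convenient to regard $\phi$ as an $\mathbb R^{n+1}$-valued function and a section $V$ of $\phi^{-1}TS^n$ as an $\mathbb R^{n+1}$-valued function with $\langle V,\phi\rangle=0$. Let $\Pi_w$ be the orthogonal projection onto $w^\perp=T_wS^n$. Every section $V$ is the velocity of a variation, for instance of $(\phi+tV)/|\phi+tV|$.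

\begin{lemma}\label{lem:ext}
With $\Delta$ acting on components,
\[
\tau(\phi)=\Pi_\phi\Delta\phi=\Delta\phi+|d\phi|^2\phi,\qquad \bar\nabla_iV=\Pi_\phi\, e_iV,\qquad L_\phi V=\Pi_\phi\Delta V+|d\phi|^2V .
\]
\end{lemma}

\begin{proof}
The connection of $S^n$ is the tangential part of the flat one. This gives the second formula and $\tau(\phi)=\Pi_\phi\Delta\phi$; applying $\Delta$ to $|\phi|^2=1$ gives $\langle\Delta\phi,\phi\rangle=-|d\phi|^2$. Differentiating $\langle V,\phi\rangle=0$ gives $\bar\nabla_iV=e_iV+\langle V,\phi_i\rangle\phi$. In a frame with $\nabla e_i=0$ at the given point, one more derivative followed by $\Pi_\phi$ yields $\bar\Delta V=\Pi_\phi\Delta V+\langle V,\phi_i\rangle\phi_i$, and the last term cancels in \eqref{eq:L}.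
\end{proof}

\begin{lemma}\label{lem:var}
Let $\phi_t$ be a variation of $\phi$ with velocity $V$, and let $\tau=\tau(\phi)$. Then $\frac{d}{dt}E_2(\phi_t)|_{t=0}=\int_M\langle V,L_\phi\tau\rangle\,dv_g$, so $\phi$ is biharmonic if and only if $L_\phi\tau=0$. If $\phi$ is biharmonic, then $\frac{d^2}{dt^2}E_2(\phi_t)|_{t=0}=H(V,V)$ with
\begin{equation}\label{eq:H}
\begin{aligned}
H(V,V)=\int_M\Big[&|L_\phi V|^2+\langle V,\tau\rangle^2-|V|^2|\tau|^2\\
&+4\big(\langle\phi_i,\bar\nabla_iV\rangle\langle V,\tau\rangle-\langle V,\bar\nabla_iV\rangle\langle\phi_i,\tau\rangle\big)\Big]dv_g .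
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}
Let $V=\partial_t\phi_t$ for all $t$, write $L=L_{\phi_t}$, and compute at a point where $\nabla e_i=0$. We use $\bar\nabla_t\phi_i=\bar\nabla_iV$ (the connection is torsion free) and $\bar\nabla_t\bar\nabla_i-\bar\nabla_i\bar\nabla_t=R(V,\phi_i)$. First, $\bar\nabla_t\tau=\bar\nabla_t\bar\nabla_i\phi_i=\bar\nabla_i\bar\nabla_iV+R(V,\phi_i)\phi_i=LV$. Hence $\frac{d}{dt}E_2=\int\langle LV,\tau\rangle=\int\langle V,L\tau\rangle$ and $\frac{d^2}{dt^2}E_2=\int|LV|^2+\langle\bar\nabla_t(LV),\tau\rangle$. Commuting twice, and using that $R$ is parallel,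
\begin{align*}
\bar\nabla_t\bar\nabla_i\bar\nabla_iV&=\bar\Delta\bar\nabla_tV+\bar\nabla_i\big(R(V,\phi_i)V\big)+R(V,\phi_i)\bar\nabla_iV,\\
\bar\nabla_i\big(R(V,\phi_i)V\big)&=R(\bar\nabla_iV,\phi_i)V+R(V,\tau)V+R(V,\phi_i)\bar\nabla_iV,\\
\bar\nabla_t\big(R(V,\phi_i)\phi_i\big)&=R(\bar\nabla_tV,\phi_i)\phi_i+R(V,\bar\nabla_iV)\phi_i+R(V,\phi_i)\bar\nabla_iV .
\end{align*}
The Bianchi identity gives $R(V,\bar\nabla_iV)\phi_i+R(\bar\nabla_iV,\phi_i)V=R(V,\phi_i)\bar\nabla_iV$. Adding up,
\[
\bar\nabla_t(LV)=L(\bar\nabla_tV)+R(V,\tau)V+4R(V,\phi_i)\bar\nabla_iV .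
\]
At a biharmonic map $\int\langle L\bar\nabla_tV,\tau\rangle=\int\langle\bar\nabla_tV,L\tau\rangle=0$, and inserting the formula for $R$ gives \eqref{eq:H}.
\end{proof}

We write $H(V,V')$ for the symmetric bilinear form obtained from \eqref{eq:H} by polarization; its null space is $\{V:H(V,\cdot)=0\}$.

\begin{lemma}\label{lem:sym}
Let $\phi$ be biharmonic.
\begin{enumerate}
\item[(i)] If $\varsigma\in O(n+1)$ satisfies $\varsigma\circ\phi=\phi$, then $H(\varsigma V,\varsigma V')=H(V,V')$.
\item[(ii)] If $\mathcal K$ is a Killing field on $S^n$, then $H(\mathcal K\circ\phi,\cdot)=0$.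
\end{enumerate}
\end{lemma}

\begin{proof}
An isometry $\varsigma$ of the target satisfies $\tau(\varsigma\circ\phi')=\varsigma\tau(\phi')$ for every map $\phi'$, so it preserves $E_2$. (i) If $\phi_t$ has velocity $V$, then $\varsigma\circ\phi_t$ is a variation of $\phi$ with velocity $\varsigma V$ and the same bienergy. So $H(\varsigma V,\varsigma V)=H(V,V)$, and we polarize. (ii) Let $\varsigma_t$ be the flow of $\mathcal K$, let $\phi_r$ have velocity $V$, and put $G(t,r)=E_2(\varsigma_t\circ\phi_r)$. By Lemma~\ref{lem:var} applied along lines through the origin, the Hessian of $G$ at $(0,0)$ is the form $(u,v)\mapsto H(u\,\mathcal K\circ\phi+vV,\,u\,\mathcal K\circ\phi+vV)$, so $\partial_t\partial_rG(0,0)=H(\mathcal K\circ\phi,V)$. But $G$ does not depend on $t$.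
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $\partial_\theta$ be the parallel unit field on $S^1$ and write $\tau(\phi)=u\,\partial_\theta\circ\phi$ with a function $u$. The curvature term in \eqref{eq:L} vanishes on a one-dimensional target, so $L_\phi\tau=0$ reads $\Delta u=0$, and $u$ is constant on each component of $M$. Also $u$ is the divergence of the vector field dual to $\phi^*d\theta$, so $\int u=0$ on each component. Thus $u=0$.
\end{proof}

Formula \eqref{eq:H} also shows where the obstructions (b) and (c) come from for spherical targets. Take $V=\tau$. Then $L_\phi V=0$, the next two terms cancel, and integrating the divergence of the vector field $|\tau|^2\langle\phi_i,\tau\rangle e_i$ gives $\int|\tau|^2\langle\phi_i,\bar\nabla_i\tau\rangle=-\int|\tau|^4-2\int\langle\phi_i,\tau\rangle\langle\tau,\bar\nabla_i\tau\rangle$. Since $2\langle\tau,\bar\nabla_i\tau\rangle=e_i|\tau|^2$, we get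
\begin{equation}\label{eq:Htau}
H(\tau,\tau)=-4\int_M|\tau|^4\,dv_g-6\int_M\big\langle d\phi(\nabla|\tau|^2),\tau\big\rangle\,dv_g .
\end{equation}
The second integral vanishes if $|\tau|$ is constant, and also for an isometric immersion, whose tension field is normal to the image. A stable proper biharmonic map must therefore have a tension field of nonconstant length with a component tangent to the image.

\section{A model in the plane, and the plan of the proof}\label{sec:idea}

The equation $L_\phi\tau=0$ says that $\tau$ lies in the kernel of $L_\phi$. A proper biharmonic map thus has a degenerate operator $L_\phi$, and if we want $\tau$ small it is natural to look near a harmonic map whose operator $L$ has a kernel. The mechanism is visible in two variables.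

\begin{example}\label{ex:model}
Let a function $e$ on $\mathbb R^2$ play the role of $E_1$, so that $-\nabla e$ is the tension and $\frac12|\nabla e|^2$ the bienergy. Take $e_\varepsilon(b,w)=\frac12w^2+\varepsilon w+\varepsilon g(b)$. For $\varepsilon=0$ the critical points form the line $w=0$, and the Hessian has kernel $\mathbb R\partial_b$. With $w=\varepsilon W$,
\[
\tfrac12|\nabla e_\varepsilon|^2=\varepsilon^2\Big[\tfrac12(W+1)^2+\tfrac12g'(b)^2\Big].
\]
The choice $W=-1$ cancels the part of the tension transverse to the kernel. The part along the kernel cannot be cancelled in this way, and there remains $\varepsilon^2F(b)$ with $F=\frac12(g')^2$. For $g=b+b^3$ we have $F=\frac12(1+3b^2)^2$, which has a nondegenerate minimum of positive value at $b=0$: the point $(0,-\varepsilon)$ is a strict local minimum of the bienergy and is not a critical point of the energy. For $g=b-b^3$ the point $b=0$ is a local maximum of $F$, and $(0,-\varepsilon)$ is a saddle. Stability is decided by the third derivative of $g$.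
\end{example}

In Theorem~\ref{thm:main} the line $w=0$ is replaced by the conformal diffeomorphisms $h$ of $S^2$, all of which are harmonic. The perturbation comes from the warping of the first circle. The volume density of $g_{\varepsilon,\delta}$ is $\delta^ke^{\varepsilon f}$, and $\frac12|dh|^2\,dA$ is the pull-back by $h$ of the area measure $dA$, so
\[
(2\pi\delta)^{-k}E_1(h\circ\pi)=\tfrac12\int_{S^2}|dh|^2e^{\varepsilon f}dA=\int_{S^2}e^{\varepsilon f\circ h^{-1}}dA=4\pi+\varepsilon\int_{S^2}f\circ h^{-1}dA+O(\varepsilon^2).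
\]
The function $h\mapsto\int f\circ h^{-1}dA$ is the analogue of $g$. This is the first use of the hypothesis $k\ge1$: a conformal change of the metric of $S^2$ itself leaves the identity harmonic and produces no tension at all.

Since $\tau(\Phi)=O(\varepsilon)$, the term $|L_\Phi V|^2$ dominates \eqref{eq:H} except on fields that $L_\Phi$ nearly annihilates. Negative directions of the energy are harmless. For example, for the inclusion $\iota:S^2\to S^3$ and a constant unit vector $\nu\perp\mathbb R^3$, Lemma~\ref{lem:ext} gives $L_\iota\nu=2\nu$, so the second variation of $E_1$ in the direction $\nu$ is $-\int\langle L_\iota\nu,\nu\rangle=-8\pi$, in accordance with (a), while that of $E_2$ is $\int|L_\iota\nu|^2=16\pi$. The dangerous fields are of three kinds.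
\begin{itemize}
\item Infinitesimal rotations of $S^n$. They stay null by Lemma~\ref{lem:sym}.
\item The three gradient conformal fields of $S^2$. They come from no isometry of the target, and on them the sign of $H$ is decided, as in Example~\ref{ex:model}, by the Hessian of a reduced function $F_\varepsilon(b)$, $b\in\mathbb R^3$. The weight $f$ is chosen so that $F_0$ has a nondegenerate minimum of positive value.
\item Fields that oscillate along $T^k$. They are pushed far from the kernel by making the fibers short.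
\end{itemize}
Sections~\ref{sec:weight} and~\ref{sec:red} construct $F_\varepsilon$, Section~\ref{sec:F0} computes $F_0$ to second order, Section~\ref{sec:bih} constructs $\Phi$, and Section~\ref{sec:stab} proves stability.

\section{The weighted problem on the two-sphere}\label{sec:weight}

A point of $S^2$ is written $p=(x,y,z)$; the same letter denotes the identity map, viewed as an $\mathbb R^3$-valued function. For $a\in\mathbb R^3$ let $u_a(p)=\langle a,p\rangle$. Gradients, $\Delta$ and integrals on $S^2$ refer to $g_0$ unless indicated. For $\varphi:S^2\to S^2$ set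
\[
\tau_\varepsilon(\varphi)=\tau(\varphi)+\varepsilon\,d\varphi(\nabla f),\qquad E_\varepsilon(\varphi)=\tfrac12\int_{S^2}|\tau_\varepsilon(\varphi)|^2e^{\varepsilon f}dA .
\]

\begin{lemma}\label{lem:warp}
On $(M,g_{\varepsilon,\delta})$ we have $dv_g=\delta^ke^{\varepsilon f}dA\,d\theta$ and
\begin{equation}\label{eq:DeltaM}
\Delta_Mu=\Delta u+\varepsilon\,du(\nabla f)+\delta^{-2}\big(e^{-2\varepsilon f}\partial_{\theta_1}^2u+\partial_{\theta_2}^2u+\dots+\partial_{\theta_k}^2u\big),
\end{equation}
where $\Delta$ and $d$ act in the $S^2$-variable. For $\varphi:S^2\to S^2\subset S^n$ we have $\tau(\varphi\circ\pi)=\tau_\varepsilon(\varphi)\circ\pi$ and $E_2(\varphi\circ\pi)=(2\pi\delta)^kE_\varepsilon(\varphi)$.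
\end{lemma}

\begin{proof}
The metric is block diagonal with coefficients independent of $\theta$. In the formula $\Delta_Mu=|g|^{-1/2}\partial_i(|g|^{1/2}g^{ij}\partial_ju)$ the $S^2$-block contributes $e^{-\varepsilon f}\operatorname{div}(e^{\varepsilon f}\nabla u)$, which is the sum of the first two terms of \eqref{eq:DeltaM}. Apply \eqref{eq:DeltaM} to the components of $\varphi\circ\pi$ and use Lemma~\ref{lem:ext}.
\end{proof}

\subsection*{Sobolev spaces}
We regard vector fields on $S^2$ as $\mathbb R^3$-valued functions $V$ with $\langle V,p\rangle=0$, and we use the $L^2$-Sobolev spaces $H^s$ of integer order on $S^2$, with the following standard facts.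
\begin{itemize}
\item[(S1)] $H^{j+2}\subset C^j$ continuously.
\item[(S2)] For $s\ge2$ and $0\le t\le s$, multiplication is a bounded bilinear map $H^s\times H^t\to H^t$. In particular $H^s$ is an algebra.
\item[(S3)] For $s\ge2$ and $\Gamma$ smooth on $S^2\times\mathbb R^N$, the map $V\mapsto\Gamma(\cdot,V)$ is smooth from $H^s$ to $H^s$.
\item[(S4)] A self-adjoint elliptic operator $D$ of order $2$ with smooth coefficients has a finite-dimensional kernel of smooth sections, and $D:H^{s+2}\cap(\ker D)^\perp\to H^s\cap(\ker D)^\perp$ is an isomorphism, where $\perp$ is taken in $L^2$. If $\psi\in L^2$ and $\Delta^2\psi\in H^t$, then $\psi\in H^{t+4}$.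
\end{itemize}

\subsection*{The operator $L$ at the identity}
Let $L=L_{\mathrm{id}}$ for $\mathrm{id}:S^2\to S^2$. By \eqref{eq:L} and Lemma~\ref{lem:ext}, $LV=\bar\Delta V+V=\Pi_p\Delta V+2V$. We have $\nabla u_a=a-u_ap$, and differentiating once more, $\nabla_Y\nabla u_a=\Pi_p(-Y(u_a)p-u_aY)=-u_aY$. Thus $\nabla^2u_a=-u_ag_0$ and $\Delta u_a=-2u_a$; the functions $u_a$ form the whole eigenspace $\ker(\Delta+2)$.

\begin{lemma}\label{lem:K}
$\ker L=K:=\{\nabla u_a+c\times p:\ a,c\in\mathbb R^3\}$, and $\dim K=6$.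
\end{lemma}

\begin{proof}
Let $JV=p\times V$ be the complex structure. It is parallel, so it commutes with $L$. The Bochner identity $\bar\Delta\nabla u=\nabla\Delta u+\operatorname{Ric}(\nabla u)$ with $\operatorname{Ric}=g_0$ gives $L\nabla u=\nabla(\Delta+2)u$, hence $LJ\nabla v=J\nabla(\Delta+2)v$. Since $S^2$ carries no harmonic one-forms, the Hodge decomposition writes every smooth field as $V=\nabla u+J\nabla v$, and the two kinds of summands are $L^2$-orthogonal because $J\nabla v$ is divergence free. So $LV=0$ if and only if $(\Delta+2)u$ and $(\Delta+2)v$ are constant, that is, $u=u_a+\mathrm{const}$ and $v=u_{-c}+\mathrm{const}$; and $J\nabla u_{-c}=c\times p$. The two summands of $K$ are orthogonal and three-dimensional.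
\end{proof}

We write $\mathrm{pr}_K$ and $\mathrm{pr}_K^\perp$ for the $L^2$-projections onto $K$ and $K^\perp$, and $L^{-1}$ for the inverse of $L$ on $K^\perp$ given by (S4). The image of $L$ lies in $K^\perp$.

\subsection*{Conformal maps}
The fields $c\times p$ generate rotations of the target, which preserve $E_\varepsilon$. The fields $X_b=\nabla u_b$ have to be integrated and kept as parameters. The Lie derivative of $g_0$ along $X_b$ is $2\nabla^2u_b=-2u_bg_0$, so the flow of $X_b$ is conformal. Let $h_b$ be its time-one map. Then $h_{tb}$ is the time-$t$ map, $h_b^{-1}=h_{-b}$, and $h_b(p)$ is smooth in $(b,p)$. Define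
\[
(h_b^{-1})^*g_0=\lambda_bg_0,\qquad f_b=f\circ h_{-b},\qquad \rho=\rho_{\varepsilon,b}=\lambda_b^{-1}e^{\varepsilon f_b}.
\]
These functions are smooth in all variables, $\lambda_0=1$, and $\lambda_b\,dA=(h_b)_*dA$. We look for $\varphi$ in the form $\psi\circ h_b$ with $\psi$ near the identity. The next lemma moves $h_b$ from the map into the coefficients, so that the analysis always takes place at the fixed operator $L$.

\begin{lemma}\label{lem:conf}
For smooth $\psi:S^2\to S^2$,
\begin{align*}
\tau_\varepsilon(\psi\circ h_b)&=\Big(\lambda_b^{-1}\big[\tau(\psi)+\varepsilon\,d\psi(\nabla f_b)\big]\Big)\circ h_b,\\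
E_\varepsilon(\psi\circ h_b)&=\tfrac12\int_{S^2}\rho\,\big|\tau(\psi)+\varepsilon\,d\psi(\nabla f_b)\big|^2dA .
\end{align*}
\end{lemma}

\begin{proof}
The map $h_b:(S^2,g_0)\to(S^2,\lambda_bg_0)$ is an isometry carrying $f$ to $f_b$. In dimension two the Laplacian of $\lambda_bg_0$ is $\lambda_b^{-1}\Delta$, so by Lemma~\ref{lem:ext} the tension field with respect to $\lambda_bg_0$ is $\lambda_b^{-1}\tau(\psi)$; the gradient of $f_b$ is $\lambda_b^{-1}\nabla f_b$ and the area is $\lambda_b\,dA$. This gives the first formula, and the second with weight $\lambda_b^{-2}e^{\varepsilon f_b}\lambda_b=\rho$.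
\end{proof}

\section{Reduction to three parameters}\label{sec:red}

\subsection*{A chart near the identity}
For a vector field $V$ put
\[
\psi_V=\frac{p+V}{|p+V|}=\Gamma(p,V),\qquad \Gamma(p,v)=\frac{p+v}{\sqrt{1+|v|^2}} .
\]
By (S3), $V\mapsto\psi_V$ is smooth from $H^4$ to $H^4$. We have $\langle p,\psi_V\rangle=(1+|V|^2)^{-1/2}>0$ and $V=\psi_V/\langle p,\psi_V\rangle-p$. The derivative of $V\mapsto\psi=\psi_V$ is the pointwise linear map
\begin{equation}\label{eq:A}
A:T_pS^2\to T_{\psi(p)}S^2,\qquad AZ=\langle p,\psi\rangle\,\Pi_\psi Z .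
\end{equation}
Its transpose is $A^\top U=\langle p,\psi\rangle\Pi_pU$, and direct substitution verifies
\begin{equation}\label{eq:Ainv}
A^{-1}U=\frac{U}{\langle p,\psi\rangle}-\frac{\langle p,U\rangle\,\psi}{\langle p,\psi\rangle^2},\qquad (A^\top)^{-1}Z=\frac{Z}{\langle p,\psi\rangle}-\frac{\langle Z,\psi\rangle\,p}{\langle p,\psi\rangle^2}.
\end{equation}

\subsection*{The rescaled functional}
The forcing term $\varepsilon\nabla f_b$ has size $\varepsilon$, so we expect a correction $V=\varepsilon W$ and a bienergy of size $\varepsilon^2$. At $\varepsilon=0$ the unscaled functional vanishes on all conformal maps and carries no information; after division by $\varepsilon^2$ it has a nontrivial limit. Let $T(V)=\Delta\psi_V+|d\psi_V|^2\psi_V=\tau(\psi_V)$. By (S2) and (S3), $T$ is smooth from $H^4$ to $H^2$, and $T(0)=0$. Define the \emph{rescaled tension}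
\begin{equation}\label{eq:theta}
\vartheta(\varepsilon,b,W)=\int_0^1DT(s\varepsilon W)\,W\,ds+d\psi_{\varepsilon W}(\nabla f_b).
\end{equation}
This is a smooth map $\mathbb R\times\mathbb R^3\times H^4(TS^2)\to H^2$, and for $\varepsilon\neq0$ the integral equals $\varepsilon^{-1}T(\varepsilon W)$. So $\varepsilon\vartheta=\tau(\psi)+\varepsilon\,d\psi(\nabla f_b)$ with $\psi=\psi_{\varepsilon W}$, and $\langle\vartheta,\psi\rangle=0$. Put
\[
\Psi(\varepsilon,b,W)=\tfrac12\int_{S^2}\rho\,|\vartheta|^2dA .
\]
This function is smooth, and by Lemma~\ref{lem:conf}, for smooth $W$,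
\begin{equation}\label{eq:EPsi}
E_\varepsilon(\psi_{\varepsilon W}\circ h_b)=\varepsilon^2\,\Psi(\varepsilon,b,W).
\end{equation}
Since $D_W\psi_{\varepsilon W}(Z)=\varepsilon AZ$, with $A$ taken at $V=\varepsilon W$, differentiating $\varepsilon\vartheta=\Delta\psi+|d\psi|^2\psi+\varepsilon\,d\psi(\nabla f_b)$ gives
\begin{equation}\label{eq:Dtheta}
D_W\vartheta(Z)=\Delta U+2\langle d\psi,dU\rangle\psi+|d\psi|^2U+\varepsilon\,dU(\nabla f_b),\qquad U=AZ,
\end{equation}
for $\varepsilon\ne0$ and by continuity for $\varepsilon=0$; here $\langle d\psi,dU\rangle=\langle e_i\psi,e_iU\rangle$. At $\varepsilon=0$ the right side is $\Delta Z+2\langle dp,dZ\rangle p+2Z$. Applying $\Delta$ to $\langle Z,p\rangle=0$ gives $\langle\Delta Z,p\rangle=-2\langle dp,dZ\rangle$, so this expression equals $\Pi_p\Delta Z+2Z=LZ$. By \eqref{eq:theta}, $\vartheta(0,b,W)$ is affine in $W$ with $\vartheta(0,b,0)=\nabla f_b$. Hence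
\begin{equation}\label{eq:Psi0}
\vartheta(0,b,W)=LW+\nabla f_b,\qquad \Psi(0,b,W)=\tfrac12\int_{S^2}\lambda_b^{-1}|LW+\nabla f_b|^2dA .
\end{equation}

To apply the implicit function theorem we need the gradient of $\Psi$ in $W$ as a smooth map into $L^2$.

\begin{lemma}\label{lem:N}
Let $\psi=\psi_{\varepsilon W}$, $\chi=\rho\,\vartheta(\varepsilon,b,W)$ and
\begin{equation}\label{eq:N}
\mathcal N(\varepsilon,b,W)=\langle p,\psi\rangle\,\Pi_p\Pi_\psi\Big[\Delta\chi+|d\psi|^2\chi-\varepsilon\,d\chi(\nabla f_b)-\varepsilon(\Delta f_b)\chi\Big].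
\end{equation}
Then $\mathcal N$ is smooth with values in $L^2(TS^2)$, $D_W\Psi(Z)=\int\langle\mathcal N,Z\rangle\,dA$ for $Z\in H^4(TS^2)$, and $\mathcal N(0,b,W)=L\big(\lambda_b^{-1}(LW+\nabla f_b)\big)$.
\end{lemma}

\begin{proof}
The function $\chi$ depends smoothly on $(\varepsilon,b,W)$ in $H^2$ and $|d\psi|^2$ in $H^3$, so the bracket is smooth into $L^2$; the factor in front is a matrix function smooth into $H^4$, and (S2) applies with $t=0$. We have $D_W\Psi(Z)=\int\langle\chi,D_W\vartheta(Z)\rangle$. Insert \eqref{eq:Dtheta}. The term along $\psi$ drops out because $\langle\chi,\psi\rangle=0$. Integrating by parts, $\int\langle\chi,\Delta U\rangle=\int\langle\Delta\chi,U\rangle$ and $\int\langle\chi,dU(\nabla f_b)\rangle=-\int\langle d\chi(\nabla f_b)+(\Delta f_b)\chi,U\rangle$. Finally $\langle y,AZ\rangle=\langle p,\psi\rangle\langle\Pi_p\Pi_\psi y,Z\rangle$ for $y\in\mathbb R^3$. At $\varepsilon=0$ we get $\mathcal N=\Pi_p\Delta\chi+2\chi=L\chi$ with $\chi=\lambda_b^{-1}(LW+\nabla f_b)$.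
\end{proof}

\subsection*{Solving transversally to $K$}
Let $\mathcal X=H^4(TS^2)\cap K^\perp$. The Gram form $G_b(\kappa,\kappa')=\int\lambda_b\langle\kappa,\kappa'\rangle\,dA$ is positive definite on $K$. Hence there is a unique $\kappa_b\in K$ with
\begin{equation}\label{eq:kappa}
G_b(\kappa_b,\kappa)=\int_{S^2}\langle\nabla f_b,\kappa\rangle\,dA\quad\text{for all }\kappa\in K,
\end{equation}
that is, with $\lambda_b\kappa_b-\nabla f_b\in K^\perp$.

\begin{proposition}\label{prop:red}
There are a compact neighborhood $\mathcal U$ of $(0,0)$ in $\mathbb R\times\mathbb R^3$ and a smooth map $W:\mathcal U\to\mathcal X$ such that: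
\begin{enumerate}
\item[(i)] $D_W\Psi(\varepsilon,b,W(\varepsilon,b))(Z)=0$ for all $Z\in\mathcal X$;
\item[(ii)] $\vartheta(0,b,W(0,b))=\lambda_b\kappa_b$;
\item[(iii)] $W(\varepsilon,b)$ is a $C^\infty$ vector field if $\varepsilon\ne0$.
\end{enumerate}
The reduced function $F_\varepsilon(b)=\Psi(\varepsilon,b,W(\varepsilon,b))$ is smooth on $\mathcal U$, and $F_0(b)=\frac12G_b(\kappa_b,\kappa_b)$.
\end{proposition}

\begin{proof}
Let $W_0(b)=L^{-1}(\lambda_b\kappa_b-\nabla f_b)\in\mathcal X$. Then $LW_0(b)+\nabla f_b=\lambda_b\kappa_b$ and $\mathcal N(0,b,W_0(b))=L\kappa_b=0$. Consider the smooth map $\mathrm{pr}_K^\perp\mathcal N:\mathbb R\times\mathbb R^3\times\mathcal X\to L^2\cap K^\perp$. Since $\lambda_0=1$, its $W$-derivative at $(0,0,W_0(0))$ is $Z\mapsto LLZ$, a composition of isomorphisms $\mathcal X\to H^2\cap K^\perp\to L^2\cap K^\perp$. The implicit function theorem gives $W$ with $\mathrm{pr}_K^\perp\mathcal N(\varepsilon,b,W(\varepsilon,b))=0$, which is (i) by Lemma~\ref{lem:N}.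

(ii) Both $W(0,b)$ and $W_0(b)$ solve $L(\lambda_b^{-1}(LW+\nabla f_b))=0$, so their difference $Z\in\mathcal X$ satisfies $L(\lambda_b^{-1}LZ)=0$. Pairing with $Z$ gives $\int\lambda_b^{-1}|LZ|^2=0$, so $Z\in K\cap K^\perp=0$. The formula for $F_0$ follows from \eqref{eq:Psi0}.

(iii) Fix $\varepsilon\ne0$ and $b$, and let $\psi=\psi_{\varepsilon W}\in H^4$. By construction $\mathcal N=\kappa$ for some $\kappa\in K$, which is smooth. By \eqref{eq:N}, $\mathcal N=A^\top\Pi_\psi[\cdots]$, so
\begin{equation}\label{eq:reg}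
\Pi_\psi\Big[\Delta\chi+|d\psi|^2\chi-\varepsilon\,d\chi(\nabla f_b)-\varepsilon(\Delta f_b)\chi\Big]=(A^\top)^{-1}\kappa,
\end{equation}
where $\varepsilon\chi=\rho\big(\Delta\psi+|d\psi|^2\psi+\varepsilon\,d\psi(\nabla f_b)\big)$. Call an expression \emph{admissible} if it is smooth in $(p,\psi)$ on $\{\langle p,\psi\rangle>0\}$, polynomial in $\nabla\psi,\nabla^2\psi,\nabla^3\psi$, and affine in $\nabla^3\psi$ with coefficients depending only on $(p,\psi,\nabla\psi)$. The right side of \eqref{eq:reg} is admissible by \eqref{eq:Ainv}. By the product rule $\varepsilon\Delta\chi=\rho\Delta^2\psi+(\text{admissible})$: in $\Delta(\rho|d\psi|^2\psi)$ a third derivative of $\psi$ arises only when both derivatives fall on the same factor $d\psi$, and the other terms containing $\nabla^3\psi$ are linear in $\psi$. The remaining terms in \eqref{eq:reg} are admissible for the same reason. So $\Pi_\psi\Delta^2\psi$ is admissible. This controls only the tangential part of $\Delta^2\psi$; the normal part is controlled by the constraint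 $|\psi|=1$. Applying $\Delta$ to $\langle\Delta\psi,\psi\rangle=-|d\psi|^2$ gives
\[
\langle\Delta^2\psi,\psi\rangle=-\Delta|d\psi|^2-|\Delta\psi|^2-2\langle d\Delta\psi,d\psi\rangle,
\]
which is admissible. Altogether $\Delta^2\psi=Q$ with $Q$ admissible. Suppose $\psi\in H^s$ with $s\ge4$. Since $\langle p,\psi\rangle$ has a positive lower bound on $S^2$, (S3) applies after a cutoff. The coefficients of $\nabla^3\psi$ lie in $H^{s-1}$, and $H^{s-1}\cdot H^{s-3}\subset H^{s-3}$ by (S2). The other terms lie in the algebra $H^{s-2}$. So $Q\in H^{s-3}$ and $\psi\in H^{s+1}$ by (S4). By induction $\psi$ is smooth, and so is $W=\varepsilon^{-1}(\psi/\langle p,\psi\rangle-p)$.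
\end{proof}

By compactness of $\mathcal U$ and (S1), the fields $W(\varepsilon,b)$ are bounded in $C^2$ and the functions $\vartheta(\varepsilon,b,W(\varepsilon,b))$ are bounded in $C^0$. For orientation, take $b=0$: then $\kappa_0=\mathrm{pr}_K\nabla f$, and $F_0(0)=\frac12\|\mathrm{pr}_K\nabla f\|_{L^2}^2$ is the part of the forcing that no correction $W$ can remove.

\section{The reduced function to second order}\label{sec:F0}

Nothing so far has used the form of $f$. To see how \eqref{eq:f} is chosen, we compute $F_0$ for the family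
\[
f=\alpha_1z+\alpha_2(x^2-y^2)+\alpha_3z^3 .
\]
Let $d\sigma=dA/4\pi$. For a unit vector $e$ the height $\zeta=u_e$ is uniformly distributed on $[-1,1]$ under $\sigma$, so $\int\zeta^2d\sigma=\frac13$, $\int\zeta^4d\sigma=\frac15$, $\int\zeta^6d\sigma=\frac17$. From $\frac13=\int x^2(x^2+y^2+z^2)\,d\sigma=\frac15+2\int x^2y^2d\sigma$ we get $\int x^2y^2d\sigma=\frac1{15}$. Let $\mu_b=(h_b)_*\sigma=\lambda_b\sigma$, with center of mass $m_b=\int p\,d\mu_b$ and inertia tensor $\mathcal I_b=\mathrm{Id}-\int pp^\top d\mu_b$, and write $[m]_\times v=m\times v$.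

\begin{lemma}\label{lem:F0}
$F_0(b)=2\pi\,P^\top S_b^{-1}P$, where $S_b=\mathcal I_b+[m_b]_\times\mathcal I_b^{-1}[m_b]_\times$ and $P=P(b)\in\mathbb R^3$ is defined by $\langle P(b),a\rangle=2\int u_af_b\,d\sigma$.
\end{lemma}

\begin{proof}
Use coordinates $(a,c)$ on $K$. Pointwise,
\[
\langle\nabla u_a,\nabla u_{a'}\rangle=\langle a,a'\rangle-u_au_{a'},\quad \langle c\times p,c'\times p\rangle=\langle c,c'\rangle-u_cu_{c'},\quad \langle\nabla u_a,c\times p\rangle=-\langle a,p\times c\rangle .
\]
Integrating against $\mu_b$, and noting that $[m]_\times$ is skew,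
\[
\frac1{4\pi}G_b=\begin{pmatrix}\mathcal I_b&-[m_b]_\times\\ [m_b]_\times&\mathcal I_b\end{pmatrix}.
\]
The right side of \eqref{eq:kappa} vanishes for $\kappa=c\times p$, which is divergence free, and equals $-\int f_b\Delta u_a\,dA=4\pi\langle P,a\rangle$ for $\kappa=\nabla u_a$. So it is represented by the vector $\ell=4\pi(P,0)$, and $F_0=\frac12\ell^\top G_b^{-1}\ell$. The upper left block of the inverse of a positive definite matrix with blocks $\mathcal I,B$ in the first row and $B^\top,\mathcal I$ in the second is the inverse of the Schur complement $\mathcal I-B\mathcal I^{-1}B^\top$, which here is $S_b$.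
\end{proof}

The vector $P$ is the analogue of $g'$ in Example~\ref{ex:model}, and $S_b^{-1}$ is the metric in which its length is measured. Both contribute at second order.

\begin{lemma}\label{lem:S}
$S_b^{-1}=\frac32\big[(1+\frac45|b|^2)\,\mathrm{Id}-\frac25\,bb^\top\big]+O(|b|^3)$.
\end{lemma}

\begin{proof}
Let $b=re$ with $|e|=1$, $r\ge0$, and $\zeta=u_e$. Along the flow of $X_b$ we have $\zeta'=r(1-\zeta^2)$ and $\zeta''=-2r^2\zeta(1-\zeta^2)$, so
\[
\zeta\circ h_b=\zeta+r(1-\zeta^2)-r^2\zeta(1-\zeta^2)+O(r^3).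
\]
The measure $\mu_b$ is invariant under rotations about $e$. Hence $m_b=(\int\zeta\circ h_b\,d\sigma)\,e=(\frac23r+O(r^3))e$, and
\[
q:=\int\zeta^2d\mu_b=\tfrac13+r^2\int\big[(1-\zeta^2)^2-2\zeta^2(1-\zeta^2)\big]d\sigma+O(r^3)=\tfrac13+\big(\tfrac8{15}-\tfrac4{15}\big)r^2+O(r^3).
\]
By the same symmetry, and since $\int pp^\top d\mu_b$ has trace $1$, the matrix $\mathcal I_b$ has eigenvalue $1-q$ on $e$ and $\frac{1+q}2$ on $e^\perp$. The map $[m_b]_\times$ kills $e$, preserves $e^\perp$, and its square is $-|m_b|^2$ on $e^\perp$. So $S_b$ has eigenvalues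
\[
1-q=\tfrac23-\tfrac4{15}r^2+O(r^3)\ \text{ on }e,\qquad \frac{1+q}2-\frac{2|m_b|^2}{1+q}=\tfrac23+\tfrac2{15}r^2-\tfrac23r^2+O(r^3)=\tfrac23-\tfrac8{15}r^2+O(r^3)
\]
on $e^\perp$. Their inverses are $\frac32(1+\frac25r^2)$ and $\frac32(1+\frac45r^2)$ up to $O(r^3)$; the errors depend on $r$ only.
\end{proof}

\begin{lemma}\label{lem:P}
Let $b_\perp^2=b_1^2+b_2^2$ and
\[
c_0=\tfrac23\alpha_1+\tfrac25\alpha_3,\qquad c_3=-\tfrac4{15}\alpha_1+\tfrac4{35}\alpha_3,\qquad c_\perp=-\tfrac15\alpha_1-\tfrac9{35}\alpha_3 .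
\]
Then $P_1=-\frac45\alpha_2b_1+O(|b|^2)$, $P_2=\frac45\alpha_2b_2+O(|b|^2)$, and $P_3=c_0+c_3b_3^2+c_\perp b_\perp^2+O(|b|^3)$.
\end{lemma}

\begin{proof}
Taylor's formula for $t\mapsto f\circ h_{-tb}$ gives $f_b=f-X_bf+\frac12X_b^2f+O(|b|^3)$. We move the derivatives onto $u_a$. Since $\operatorname{div}X_b=-2u_b$, the $L^2$-adjoint of $X_b$ is $X_b^*=-X_b+2u_b$. From $X_bu_a=\langle a,b\rangle-u_au_b$ we get $X_b^*u_a=3u_au_b-\langle a,b\rangle$, and from $X_b(u_au_b)=\langle a,b\rangle u_b+|b|^2u_a-2u_au_b^2$ we get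
\[
(X_b^*)^2u_a=-3X_b(u_au_b)+2u_b\big(3u_au_b-\langle a,b\rangle\big)=12u_au_b^2-5\langle a,b\rangle u_b-3|b|^2u_a .
\]
Therefore
\begin{align*}
\langle P,a\rangle={}&2\int fu_a\,d\sigma+2\int f\big(\langle a,b\rangle-3u_au_b\big)d\sigma\\
&+\int f\big(12u_au_b^2-5\langle a,b\rangle u_b-3|b|^2u_a\big)d\sigma+O(|b|^3).
\end{align*}
Under $p\mapsto-p$ the three kernels are odd, even, odd. So orders $0$ and $2$ see only $f_{\mathrm{odd}}=\alpha_1z+\alpha_3z^3$, and order $1$ sees only $\alpha_2(x^2-y^2)$.

\emph{Order $0$.} The integrals of $xf_{\mathrm{odd}}$ and $yf_{\mathrm{odd}}$ vanish by reflection, and $2\int zf_{\mathrm{odd}}\,d\sigma=c_0$.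

\emph{Order $1$.} We have $\int(x^2-y^2)\,d\sigma=0$, $\int(x^2-y^2)x^2d\sigma=\frac15-\frac1{15}=\frac2{15}=-\int(x^2-y^2)y^2d\sigma$, and $\int(x^2-y^2)z^2d\sigma=0$; the mixed products $xy,xz,yz$ contribute nothing by reflection. The term is $-6\alpha_2\cdot\frac2{15}(a_1b_1-a_2b_2)=-\frac45\alpha_2(a_1b_1-a_2b_2)$.

\emph{Order $2$, for $a=e_3$.} Since $f_{\mathrm{odd}}$ depends on $z$ only, we may average the kernel over rotations about the $z$-axis. The averages of $u_b$ and $u_b^2$ are $b_3z$ and $b_3^2z^2+\frac12b_\perp^2(1-z^2)$, so the kernel becomes $b_3^2(12z^3-8z)+b_\perp^2(3z-6z^3)$. Now $\int z(12z^3-8z)=\frac{12}5-\frac83=-\frac4{15}$, $\int z^3(12z^3-8z)=\frac{12}7-\frac85=\frac4{35}$, $\int z(3z-6z^3)=1-\frac65=-\frac15$, and $\int z^3(3z-6z^3)=\frac35-\frac67=-\frac9{35}$, all with respect to $\sigma$.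
\end{proof}

By Lemma~\ref{lem:P}, $|P|^2=c_0^2+2c_0(c_3b_3^2+c_\perp b_\perp^2)+\frac{16}{25}\alpha_2^2b_\perp^2+O(|b|^3)$ and $\langle P,b\rangle^2=c_0^2b_3^2+O(|b|^3)$. With Lemmas~\ref{lem:F0} and~\ref{lem:S},
\begin{equation}\label{eq:F0gen}
\begin{gathered}
F_0(b)=3\pi\big[c_0^2+\gamma_\perp b_\perp^2+\gamma_3b_3^2\big]+O(|b|^3),\\
\gamma_\perp=\tfrac45c_0^2+2c_0c_\perp+\tfrac{16}{25}\alpha_2^2,\qquad \gamma_3=\tfrac25c_0^2+2c_0c_3 .
\end{gathered}
\end{equation}

\begin{example}\label{ex:z}
For the simplest weight $f=z$ we have $\nabla f\in K$, so nothing is cancelled at $b=0$ and $F_0(0)=\frac12\int|\nabla z|^2dA=\frac{4\pi}3$, in agreement with $c_0=\frac23$. Here $c_3=-\frac25c_0$ and $c_\perp=-\frac3{10}c_0$, so $F_0=\frac{4\pi}3[1+\frac15b_\perp^2-\frac25b_3^2]+O(|b|^3)$: a saddle. Two corrections are forced within the family. First, $\gamma_3$ does not involve $\alpha_2$, and $\gamma_3=-\frac25c_0^2\le0$ if $\alpha_3=0$; so the cubic term is needed. Second, $2c_\perp+c_3=-c_0$, whence $2\gamma_\perp+\gamma_3=\frac{32}{25}\alpha_2^2$;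 so without the term $x^2-y^2$, which breaks the axial symmetry, the Hessian of $F_0$ at $0$ has trace zero and cannot be positive definite.
\end{example}

\begin{proposition}\label{prop:min}
For $f$ as in \eqref{eq:f},
\[
F_0(b)=3\pi\big(\tfrac{24}5\big)^2\Big[1+\tfrac45(b_1^2+b_2^2)+\tfrac25b_3^2\Big]+O(|b|^3).
\]
Thus $F_0(0)>0$, $DF_0(0)=0$, and $D^2F_0(0)$ is positive definite.
\end{proposition}

\begin{proof}
For $(\alpha_1,\alpha_2,\alpha_3)=(3,6,7)$ we get $c_0=\frac{24}5$, $c_3=0$, $c_\perp=-\frac{12}5=-\frac12c_0$ and $\frac45\alpha_2=c_0$. Then $\gamma_\perp=\frac45c_0^2-c_0^2+c_0^2$ and $\gamma_3=\frac25c_0^2$ in \eqref{eq:F0gen}.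
\end{proof}

The coefficients in \eqref{eq:f} make $|P|^2$ constant to second order, so that the convexity of $F_0$ comes from $S_b^{-1}$ alone. From now on $f$ is given by \eqref{eq:f}.

\section{The biharmonic map}\label{sec:bih}

Apply the implicit function theorem to $(\varepsilon,b)\mapsto DF_\varepsilon(b)$ at $(0,0)$, using Proposition~\ref{prop:min}. For small $\varepsilon>0$ there is $b_\varepsilon\to0$ with
\begin{equation}\label{eq:beps}
DF_\varepsilon(b_\varepsilon)=0,\qquad D^2F_\varepsilon(b_\varepsilon)>0,\qquad F_\varepsilon(b_\varepsilon)>0,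
\end{equation}
the inequalities holding by continuity. For the rest of the paper
\[
b=b_\varepsilon,\quad W=W(\varepsilon,b),\quad\psi=\psi_{\varepsilon W},\quad\varphi=\varphi_\varepsilon=\psi\circ h_b,\quad\tau=\tau_\varepsilon(\varphi),\quad\Phi=\varphi\circ\pi .
\]
The map $\varphi$ is smooth by Proposition~\ref{prop:red}(iii). Since $W$ is bounded in $C^2$, we have $\psi-p=O(\varepsilon)$ in $C^2$; writing $\varphi-p=(\psi-p)\circ h_b+(h_b-p)$ we see that $\varphi_\varepsilon\to\mathrm{id}$ in $C^2$. By Lemma~\ref{lem:conf}, $\tau=\varepsilon(\lambda_b^{-1}\vartheta)\circ h_b$, so $\sup|\tau|=O(\varepsilon)$. By \eqref{eq:EPsi} and \eqref{eq:beps}, $E_\varepsilon(\varphi)=\varepsilon^2F_\varepsilon(b)>0$, so $\tau\not\equiv0$.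

We know the derivatives of $\Psi$ in the directions of $\mathcal X$ and of $b$. To pass to all variations of $\varphi$ in $S^2$, we show that these directions together with the rotations exhaust the sections along $\varphi$.

\begin{lemma}\label{lem:dec}
Let $\varepsilon>0$ be small. For every smooth section $\Theta$ of $\varphi^{-1}TS^2$ there are $\beta,\omega\in\mathbb R^3$ and a smooth $Z\in\mathcal X$ such that $\Theta$ is the velocity at $t=0$ of
\[
\varphi_t=e^{t[\omega]_\times}\circ\psi_{\varepsilon(W+tZ)}\circ h_{b+t\beta}.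
\]
Moreover $E_2(\varphi_t\circ\pi)=(2\pi\delta)^k\varepsilon^2\,\Psi(\varepsilon,b+t\beta,W+tZ)$.
\end{lemma}

\begin{proof}
The velocity of $\varphi_t$, composed with $h_b^{-1}$, is $\varepsilon AZ+d\psi(Y_\beta)+\omega\times\psi$, where $Y_\beta=(\partial_th_{b+t\beta}|_{t=0})\circ h_b^{-1}$. So we must solve
\[
A^{-1}(\Theta\circ h_b^{-1})=\varepsilon Z+\Xi_\varepsilon(\beta,\omega),\qquad \Xi_\varepsilon(\beta,\omega)=A^{-1}d\psi(Y_\beta)+A^{-1}(\omega\times\psi).
\]
As $\varepsilon\to0$ we have $\psi\to p$ in $C^1$, $A^{-1}$ tends to the identity by \eqref{eq:Ainv}, and $Y_\beta\to\partial_th_{t\beta}|_{t=0}=\nabla u_\beta$. So $\mathrm{pr}_K\Xi_\varepsilon:\mathbb R^6\to K$ converges to the isomorphism $(\beta,\omega)\mapsto\nabla u_\beta+\omega\times p$ and is an isomorphism for small $\varepsilon$. Choose $(\beta,\omega)$ so that the $K$-components of both sides agree. The remainder is a smooth field in $K^\perp$, and we divide it by $\varepsilon$ to get $Z$. The last formula follows from the invariance of $E_2$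 under rotations of the target, Lemma~\ref{lem:warp} and \eqref{eq:EPsi}.
\end{proof}

\begin{proposition}\label{prop:bih}
For small $\varepsilon>0$ and all $\delta>0$, $k\ge1$, $n\ge2$, the map $\Phi:(M,g_{\varepsilon,\delta})\to S^n$ is proper biharmonic.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:warp}, $\tau(\Phi)=\tau\circ\pi\not\equiv0$. The functions $\Phi$ and $\tau\circ\pi$ are $\mathbb R^3$-valued and independent of $\theta$. By Lemma~\ref{lem:ext} and \eqref{eq:DeltaM} so is $L_\Phi\tau(\Phi)$; that is, $L_\Phi\tau(\Phi)=\Theta\circ\pi$ with $\Theta$ a smooth section of $\varphi^{-1}TS^2$. Take $\varphi_t$ as in Lemma~\ref{lem:dec} for this $\Theta$. By Lemma~\ref{lem:var},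
\[
\int_M|L_\Phi\tau(\Phi)|^2dv_g=\frac d{dt}E_2(\varphi_t\circ\pi)\Big|_{t=0}=(2\pi\delta)^k\varepsilon^2\big(D_b\Psi(\beta)+D_W\Psi(Z)\big).
\]
Here $D_W\Psi(Z)=0$ by Proposition~\ref{prop:red}(i). By the chain rule $DF_\varepsilon(b)\beta=D_b\Psi(\beta)+D_W\Psi(W'\beta)=D_b\Psi(\beta)$, where $W'=D_bW$ takes values in $\mathcal X$; so $D_b\Psi(\beta)=0$ by \eqref{eq:beps}.
\end{proof}

\section{Stability}\label{sec:stab}

Let $H$ be the Hessian of $E_2$ at $\Phi$, and let $\nu_1,\dots,\nu_{n-2}$ be an orthonormal basis of the orthogonal complement of $\mathbb R^3$ in $\mathbb R^{n+1}$. A section $V$ of $\Phi^{-1}TS^n$ is a function $M\to\mathbb R^{n+1}$ with $V(p,\theta)\perp\varphi(p)$. Its average $V_0$ over $T^k$ satisfies the same condition, so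
\begin{equation}\label{eq:split}
V=\Theta\circ\pi+\sum_{j=1}^{n-2}(v_j\circ\pi)\,\nu_j+V_1,
\end{equation}
where $\Theta$ is a section of $\varphi^{-1}TS^2$, the $v_j$ are functions on $S^2$, and $V_1=V-V_0$ has zero $T^k$-average. We drop $\pi$ from the notation where it is harmless.

\begin{lemma}\label{lem:orth}
$H(V,V)=H(\Theta,\Theta)+\sum_jH(v_j\nu_j,v_j\nu_j)+H(V_1,V_1)$.
\end{lemma}

\begin{proof}
In \eqref{eq:H} choose the frame $e_1,e_2$ tangent to $S^2$ and the other $e_i$ tangent to $T^k$. Since $\Phi_i=0$ for $i>2$, only $S^2$-derivatives occur outside $|L_\Phi V|^2$. The map $\Phi$, its tension field and the volume density do not depend on $\theta$. By Lemma~\ref{lem:ext} and \eqref{eq:DeltaM}, the fields $V_0$, $\bar\nabla_iV_0$ $(i\le2)$ and $L_\Phi V_0$ do not depend on $\theta$, while $V_1$, $\bar\nabla_iV_1$ and $L_\Phi V_1$ have zero $T^k$-average. Each term of the polarized integrand of $H(V_0,V_1)$ is linear in one of the latter with $\theta$-independent coefficients, so $H(V_0,V_1)=0$. The reflection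 $\nu_j\mapsto-\nu_j$ fixes $\Phi$, $\Theta$ and $v_i\nu_i$ for $i\ne j$ and reverses $v_j\nu_j$. By Lemma~\ref{lem:sym}(i), $H(v_j\nu_j,\Theta)=0$ and $H(v_j\nu_j,v_i\nu_i)=0$ for $i\neq j$.
\end{proof}

\subsection*{Invariant fields tangent to $S^2$}
Subscripts on $\Psi$ denote second partial derivatives at $(\varepsilon,b,W)$. We first show that $\Psi$ is strictly convex in the directions transverse to $K$.

\begin{lemma}\label{lem:WW}
For small $\varepsilon>0$, $\Psi_{WW}(Z,Z)>0$ for all $Z\in\mathcal X\setminus\{0\}$.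
\end{lemma}

\begin{proof}
Constants $C,c>0$ are independent of $\varepsilon$ and $Z$. We have
\[
\Psi_{WW}(Z,Z)=\int\rho\,|D_W\vartheta(Z)|^2dA+\int\rho\,\langle\vartheta,D_W^2\vartheta(Z,Z)\rangle\,dA .
\]
By \eqref{eq:A}, $AZ-Z=(\langle p,\psi\rangle-1)Z-\langle p,\psi\rangle\langle Z,\psi-p\rangle\psi$. As $\psi-p=O(\varepsilon)$ in $C^2$, this gives $\|AZ-Z\|_{H^2}\le C\varepsilon\|Z\|_{H^2}$. Comparing \eqref{eq:Dtheta} with its value $LZ=\Delta Z+2\langle dp,dZ\rangle p+2Z$ at $\varepsilon=0$, we get $\|D_W\vartheta(Z)-LZ\|_{L^2}\le C\varepsilon\|Z\|_{H^2}$. By (S4), $\|LZ\|_{L^2}\ge c\|Z\|_{H^2}$ on $\mathcal X$, and $\rho\geq c$ on $\mathcal U$. So the first integral is at least $c'\|Z\|_{H^2}^2$ with $c'>0$ independent of small $\varepsilon$.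

For the second integral, the curve $\psi_t=\Gamma(p,\varepsilon(W+tZ))$ has first and second derivatives $\varepsilon U$ and $\varepsilon^2U_2$ at $t=0$, with $U=AZ$ and $U_2=\Gamma_{vv}(p,\varepsilon W)(Z,Z)$. Differentiating $\varepsilon\vartheta=\Delta\psi_t+|d\psi_t|^2\psi_t+\varepsilon\,d\psi_t(\nabla f_b)$ twice,
\[
D_W^2\vartheta(Z,Z)=\varepsilon\Big[\Delta U_2+2\big(|dU|^2+\langle d\psi,dU_2\rangle\big)\psi+4\langle d\psi,dU\rangle U+|d\psi|^2U_2+\varepsilon\,dU_2(\nabla f_b)\Big].
\]
Since $W$ is bounded in $C^2$, the bracket is bounded pointwise by $C(|Z||\nabla^2Z|+|\nabla Z|^2+|Z|^2)$. With $\rho\vartheta$ bounded in $C^0$, the second integral is at most $C\varepsilon\|Z\|_{H^2}^2$ in absolute value.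
\end{proof}

\begin{lemma}\label{lem:tan}
For small $\varepsilon>0$, $H(\Theta,\Theta)\ge0$, and equality forces $\Theta=\omega\times\varphi$ for some $\omega\in\mathbb R^3$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:var} and~\ref{lem:dec},
\[
H(\Theta,\Theta)=(2\pi\delta)^k\varepsilon^2\big[\Psi_{bb}(\beta,\beta)+2\Psi_{bW}(\beta,Z)+\Psi_{WW}(Z,Z)\big].
\]
Differentiating Proposition~\ref{prop:red}(i) in $b$ gives $\Psi_{bW}(\beta,\cdot)=-\Psi_{WW}(W'\beta,\cdot)$ on $\mathcal X$. The identity $DF_\varepsilon\beta=D_b\Psi(\beta)$ holds at every point of $\mathcal U$, and differentiating it gives $D^2F_\varepsilon(\beta,\beta)=\Psi_{bb}(\beta,\beta)+\Psi_{bW}(\beta,W'\beta)=\Psi_{bb}(\beta,\beta)-\Psi_{WW}(W'\beta,W'\beta)$. Completing the square,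
\[
H(\Theta,\Theta)=(2\pi\delta)^k\varepsilon^2\big[D^2F_\varepsilon(b)(\beta,\beta)+\Psi_{WW}(Z-W'\beta,Z-W'\beta)\big].
\]
Both terms are nonnegative by \eqref{eq:beps} and Lemma~\ref{lem:WW}. If both vanish, then $\beta=0$ and $Z=0$, so $\Theta=\omega\times\varphi$.
\end{proof}

This is the only place where the sign of $D^2F_0(0)$ is used: for biharmonicity a nondegenerate critical point of $F_0$ would be enough, and the displayed formula with $Z=W'\beta$ indicates how a negative direction of $D^2F_\varepsilon$ would destroy positivity.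

\subsection*{Invariant normal fields}
The limit operator on normal fields is $\Delta+2$, which has the kernel $\{u_a\}$. A perturbation estimate alone cannot give a sign near this kernel; it is the symmetry that keeps a three-dimensional space exactly null.

\begin{lemma}\label{lem:nor}
For small $\varepsilon>0$ the components of $\varphi$ are linearly independent functions, $H(v\nu_j,v\nu_j)\ge0$ for every smooth function $v$ on $S^2$, and equality forces $v=\langle a,\varphi\rangle$ for some $a\in\mathbb R^3$.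
\end{lemma}

\begin{proof}
For $V=v\nu_j$ we have $\langle V,\tau\rangle=0$, $\bar\nabla_iV=(e_iv)\nu_j$ and $L_\Phi V=(\Delta_Mv+|d\varphi|^2v)\nu_j$. By \eqref{eq:H} and Lemma~\ref{lem:warp}, $H(v\nu_j,v\nu_j)=(2\pi\delta)^kQ_\varepsilon(v)$ with
\[
Q_\varepsilon(v)=\int_{S^2}\Big[\big(\Delta v+\varepsilon\langle\nabla f,\nabla v\rangle+|d\varphi|^2v\big)^2-v^2|\tau|^2-4v\,\langle d\varphi(\nabla v),\tau\rangle\Big]e^{\varepsilon f}dA .
\]
As $\varepsilon\to0$, uniformly on $S^2$, we have $|d\varphi|^2\to2$, $|\tau|\to0$ and $e^{\varepsilon f}\to1$. Hence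
\[
\Big|Q_\varepsilon(v)-\int\big((\Delta+2)v\big)^2dA\Big|\le\eta(\varepsilon)\|v\|_{H^2}^2,\qquad\eta(\varepsilon)\to0 .
\]
By (S4) there is $c_1>0$ with $\int((\Delta+2)v')^2dA\ge c_1\|v'\|_{H^2}^2$ for all $v'$ orthogonal in $L^2$ to $x,y,z$. The matrix $\int p\,\varphi^\top dA$ tends to $\frac{4\pi}3\mathrm{Id}$, so it is invertible for small $\varepsilon$. This shows that the components of $\varphi$ are independent and that for every $v$ there is $a$ with $v'=v-\langle a,\varphi\rangle\perp x,y,z$. The field $\langle a,\varphi\rangle\nu_j$ is the restriction along $\Phi$ of the Killing field $w\mapsto\langle a,w\rangle\nu_j-\langle\nu_j,w\rangle a$. By Lemma~\ref{lem:sym}(ii) it is null for $H$, so $Q_\varepsilon(v)=Q_\varepsilon(v')\ge(c_1-\eta(\varepsilon))\|v'\|_{H^2}^2$.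
\end{proof}

\subsection*{Oscillating fields}
This is the only step that needs $\delta$ small.

\begin{lemma}\label{lem:osc}
For each small $\varepsilon>0$ there is $\delta_0(\varepsilon)>0$ such that for $0<\delta<\delta_0(\varepsilon)$ we have $H(V_1,V_1)>0$ for every section $V_1\ne0$ with zero $T^k$-average.
\end{lemma}

\begin{proof}
Let $\|\cdot\|$ be the norm of $L^2(M,dv_g)$ and $|\bar\nabla'V_1|^2=|\bar\nabla_1V_1|^2+|\bar\nabla_2V_1|^2$, in the frame used for Lemma~\ref{lem:orth}. The terms of \eqref{eq:H} after $|L_\Phi V_1|^2$ are bounded below pointwise by $-|\tau|^2|V_1|^2-8|d\varphi||\tau||V_1||\bar\nabla'V_1|$. With $C=\max_{S^2}(|\tau|^2+8|d\varphi||\tau|)$, which does not depend on $\delta$,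
\[
H(V_1,V_1)\ge\|L_\Phi V_1\|^2-2C\big(\|V_1\|^2+\|\bar\nabla'V_1\|^2\big).
\]
Since $\Phi$ does not depend on $\theta$, the covariant derivative of $V_1$ along $\partial_{\theta_j}$ is $\partial_{\theta_j}V_1$. The Poincar\'e inequality on $T^k$ states that $\int_{T^k}\sum_j|\partial_{\theta_j}u|^2d\theta\ge\int_{T^k}|u|^2d\theta$ for $u$ of mean zero, as one sees from Fourier series. Since $\max f>0$, each coefficient $g^{\theta_j\theta_j}$ is at least $\delta^{-2}e^{-2\varepsilon\max f}$. By \eqref{eq:L},
\[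
\|L_\Phi V_1\|\,\|V_1\|\ge-\int_M\langle L_\Phi V_1,V_1\rangle\ge\int_M\big(|\bar\nabla V_1|^2-|d\varphi|^2|V_1|^2\big)\ge\|\bar\nabla'V_1\|^2+\Lambda\|V_1\|^2,
\]
where $\Lambda=\delta^{-2}e^{-2\varepsilon\max f}-\max|d\varphi|^2$. Suppose $\Lambda>0$. Then $\|L_\Phi V_1\|\ge\Lambda\|V_1\|$, and multiplying the displayed inequality by $\|L_\Phi V_1\|/\|V_1\|\ge\Lambda$ gives $\|L_\Phi V_1\|^2\ge\Lambda\|\bar\nabla'V_1\|^2+\Lambda^2\|V_1\|^2$. Therefore
\[
H(V_1,V_1)\ge(\Lambda-2C)\|\bar\nabla'V_1\|^2+(\Lambda^2-2C)\|V_1\|^2,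
\]
which is positive once $\Lambda>\max(1,2C)$. This holds for all sufficiently small $\delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1) and (2)]
The smallness conditions on $\varepsilon$ concern objects on $S^2$ only, so they are independent of $n$, $k$ and $\delta$. Fix such an $\varepsilon$ and then $\delta<\delta_0(\varepsilon)$. The map $\Phi$ is proper biharmonic by Proposition~\ref{prop:bih}, and $H(V,V)\ge0$ for all $V$ by Lemmas~\ref{lem:orth}, \ref{lem:tan}, \ref{lem:nor} and~\ref{lem:osc}. This proves (1).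

A Killing field on $S^n$ is $w\mapsto Bw$ with $B$ skew, and on $\mathbb R^3$ it has the form $Bw=\omega\times w+\sum_j\langle a_j,w\rangle\nu_j$, where $\omega,a_1,\dots,a_{n-2}\in\mathbb R^3$ are arbitrary. If $V$ is in the null space, then $H(V,V)=0$, and the same lemmas give $V_1=0$, $\Theta=\omega\times\varphi$ and $v_j=\langle a_j,\varphi\rangle$; so $V=B\Phi$ for some skew $B$. Conversely every $B\Phi$ is null by Lemma~\ref{lem:sym}(ii). Since the components of $\varphi$ are linearly independent, $B\Phi=0$ forces $B|_{\mathbb R^3}=0$, that is, $\omega=0$ and all $a_j=0$. The dimension is $3+3(n-2)=3n-3$.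
\end{proof}

\begin{remark}\label{rem:cons}
The examples are consistent with (b) and (c). The map $\Phi$ is not an immersion, and its tension field is explicit to leading order. At $b=0$ the Gram matrix is $G_0=\frac{8\pi}3\mathrm{Id}$, so \eqref{eq:kappa} and $P(0)=\frac{24}5e_3$ give $\kappa_0=\frac{36}5\nabla z$. By Proposition~\ref{prop:red}(ii), $\varepsilon^{-1}\tau_\varepsilon(\varphi_\varepsilon)\to\frac{36}5\nabla z$ uniformly. The limit is tangent to the image and has the nonconstant length $\frac{36}5\sqrt{1-z^2}$, the two features that \eqref{eq:Htau} requires.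
\end{remark}

\begin{thebibliography}{9}
\bibitem{Ou} Ye-Lin Ou, \emph{A note on equivariant biharmonic maps and stable biharmonic maps}, arXiv:1910.02572 (2019).
\end{thebibliography}
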